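\title{Induced decompositions of nearly complete graphs: $n^{3/2}$ non-edges always suffice}

\begin{abstract}
For a graph $F$ without isolated vertices, let $\mathrm{cex}(n,F)$ be the least number of non-edges in an $n$-vertex graph whose edge set can be partitioned into induced copies of $F$. It is known that $\mathrm{cex}(n,F)=\Omega(n^{3/2})$ when $F$ is not complete multipartite. We show that $\mathrm{cex}(n,F)=O(n^{3/2})$ for every $F$. This disproves the conjecture that $\mathrm{cex}(n,F)/n^{3/2}\to\infty$ for some $F$, and gives $\mathrm{cex}(n,F)=\Theta(n^{3/2})$ for all $F$ that are not complete multipartite. The construction attaches to the vertices of $F$ involutions of an abelian group of odd order which anticommute along edges and commute along non-edges, and uses them to lift ordinary decompositions to induced ones.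
\end{abstract}

\section{The problem and the results}

All graphs are finite, simple and undirected, and $F$ always denotes a graph without isolated vertices, with $k$ vertices and $e\ge 1$ edges. An \emph{induced $F$-decomposition} of a graph $G$ is a partition of the edge set of $G$ into subgraphs, each of which is an induced subgraph of $G$ isomorphic to $F$. Let $\mathrm{ex}^*(n,F)$ be the largest number of edges of an $n$-vertex graph that has an induced $F$-decomposition, and let
\[
\mathrm{cex}(n,F)=\binom n2-\mathrm{ex}^*(n,F)
\]
be the least number of non-edges of such a graph. An edgeless graph has the empty decomposition, so $\mathrm{cex}(n,F)$ is defined for all $n$; we put $\mathrm{cex}(0,F)=0$.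

Each edge of $G$ is used by exactly one copy of $F$, but a non-edge may serve many copies, and $\mathrm{cex}(n,F)$ measures how efficiently non-edges can be shared. If $F=K_2$, none are needed. If $F$ is not complete, every copy contains a non-edge $xy$ of $G$. The copies through $x$ use distinct edges at $x$, so $xy$ lies in at most $n-1$ copies, and a graph with $m$ non-edges satisfies $\bigl(\binom n2-m\bigr)/e\le m(n-1)$. Thus about $n/(2e)$ non-edges are necessary.

A graph is \emph{complete multipartite} if its vertex set splits into independent sets with all edges between different sets. Equivalently, the relation ``equal or non-adjacent'' is transitive. So $F$ fails to be complete multipartite exactly when it has an edge $uv$ and a vertex $w$ adjacent to neither $u$ nor $v$. The following results are known.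
\begin{itemize}
\item If $F=K_2$, then $\mathrm{cex}(n,F)=0$.
\item If $F$ is complete of order at least $3$, then $\mathrm{cex}(n,F)$ oscillates between $0$ and $\Theta(n)$, reaching both extremes on sets of positive upper density.
\item If $F$ is complete multipartite but not complete, then $\mathrm{cex}(n,F)=\Theta(n)$.
\item If $F$ is not complete multipartite, then $\mathrm{cex}(n,F)=\Omega(n^{3/2})$.
\end{itemize}
The conjecture that we consider is posed in the paper of Bujt\'as and Tuza \cite{BT}:
\begin{quote}
\emph{There exist graphs $F$ without isolated vertices for which $\mathrm{cex}(n,F)/n^{3/2}\to\infty$ as $n\to\infty$.}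
\end{quote}
A heuristic count supports it. The proof of the bound $\Omega(n^{3/2})$ given in Section~\ref{sec:lower} looks at only three vertices of $F$. If the non-edges of $G$ were placed at random with density $p$, then $G$ would contain about $n^kp^{\bar e}$ induced copies of $F$, up to a constant factor, where $\bar e$ is the number of non-edges of $F$, while a decomposition needs about $n^2/(2e)$ copies. For $F=3K_2$ we have $k=6$ and $\bar e=12$, which would force $p$ to be of order at least $n^{-1/3}$, that is, $n^{5/3}$ non-edges. The conjecture is nevertheless false: the non-edges can be given an algebraic structure in which only the three-vertex obstruction survives.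

\begin{theorem}\label{thm:powers}
For every graph $F$ on $k$ vertices without isolated vertices there is an integer $M\ge2$ such that
\[
\mathrm{cex}(n,F)\le 2^k(\sqrt M+1)\,n^{3/2}\qquad\text{for all } n=M^t,\ t\ge0 .
\]
Hence $\liminf_{n\to\infty}\mathrm{cex}(n,F)/n^{3/2}<\infty$ for every such $F$, and the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:all}
For every graph $F$ without isolated vertices there is a constant $C=C(F)$ such that $\mathrm{cex}(n,F)\le Cn^{3/2}$ for all $n$. Consequently, if $F$ is not complete multipartite, then $\mathrm{cex}(n,F)=\Theta(n^{3/2})$; moreover, in this case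
\[
\mathrm{cex}(n,F)\ge(1+o(1))\,\frac{n^{3/2}}{4\sqrt2\,e(F)} .
\]
\end{theorem}

Together with the first three results listed above, Theorem~\ref{thm:all} determines the order of $\mathrm{cex}(n,F)$ for every $F$.

\subsection*{Ordinary decompositions}
From now on $V(F)=[k]=\{1,\dots,k\}$, and $g$ is the greatest common divisor of the degrees of $F$. Since the degrees sum to $2e$, we have $g\mid 2e$. A \emph{copy} of $F$ in a graph $J$ is given by an injection $\varphi\colon[k]\to V(J)$ that sends edges to edges; non-edges may go anywhere. An \emph{$F$-decomposition} of $J$ is a family of copies whose edge sets partition $E(J)$. If $J$ has one, then $J$ is \emph{$F$-divisible}: $e$ divides $e(J)$, and $g$ divides every degree of $J$, because such a degree is a sum of degrees of $F$. If $M\equiv1\pmod{2e}$, then $K_M$ is $F$-divisible: its degrees $M-1$ are multiples of $2e$, and $e$ divides $M\cdot\frac{M-1}2$. We use two theorems which say that divisibility is sufficient in dense graphs. The second is needed only for Theorem~\ref{thm:all}.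

\begin{theorem}[Wilson \cite{Wilson}]\label{thm:wilson}
For $M$ sufficiently large, $K_M$ has an $F$-decomposition whenever it is $F$-divisible.
\end{theorem}

\begin{theorem}[Barber, K\"uhn, Lo and Osthus \cite{BKLO}]\label{thm:bklo}
There are $\varepsilon=\varepsilon(F)>0$ and $m_0$ such that every $F$-divisible graph on $m\ge m_0$ vertices with minimum degree at least $(1-\varepsilon)m$ has an $F$-decomposition.
\end{theorem}

\section{The lower bound}\label{sec:lower}

The order $n^{3/2}$ of the lower bound is known; we give a short proof with the constant of Theorem~\ref{thm:all}, because it shows where the exponent comes from. If every vertex $z$ of $G$ has $d$ non-neighbors, then $z$ can play the role of $w$ for at most $\binom d2$ edges $uv$, so $n\binom d2$ must be at least about $n^2/(2e)$, and $d$ must be of order $\sqrt n$. A threshold takes care of unequal degrees.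

\begin{proposition}\label{prop:lower}
If $F$ is not complete multipartite, then
\[
\mathrm{cex}(n,F)\ge\frac{\binom n2}{1+2e\sqrt{2n}}=(1+o(1))\,\frac{n^{3/2}}{4\sqrt2\,e}.
\]
\end{proposition}

\begin{proof}
Let $uv$ be an edge of $F$ and $w$ a vertex adjacent to neither end. Let $G$ have $n$ vertices, $m$ non-edges and an induced $F$-decomposition; fix an isomorphism from $F$ to each copy. Let $\bar d(z)$ be the number of non-neighbors of $z$ other than $z$, so $\sum_z\bar d(z)=2m$, and put $L=\sqrt{2n}$. We bound the number of copies according to the vertex $z$ that plays $w$.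

At most $2m/L$ vertices have $\bar d(z)>L$. Each lies in fewer than $n$ copies, since $F$ has no isolated vertices and so every copy through $z$ uses its own edge at $z$. These vertices account for at most $2mn/L$ copies. If $\bar d(z)\le L$, then the copies in which $z$ plays $w$ place $uv$ on distinct edges with both ends among the non-neighbors of $z$, so there are at most $\binom{\bar d(z)}2\le L\bar d(z)/2$ of them. Summing over $z$ gives at most $Lm$ copies. Therefore
\[
\frac{\binom n2-m}{e}\le\frac{2mn}{L}+Lm=2m\sqrt{2n},
\]
which rearranges to the claim.
\end{proof}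

The assumption on isolated vertices cannot be dropped here. If $F$ is an edge plus an isolated vertex, then $K_{n-1}$ plus an isolated vertex has an induced $F$-decomposition and only $n-1$ non-edges.

\section{Lifting a decomposition to an induced one}\label{sec:lift}

Theorem~\ref{thm:wilson} supplies decompositions of complete graphs, but their copies are as far from induced as possible. To repair this we replace every vertex by a copy of an abelian group $A$, join two vertices over an edge when their difference lies in a large set $\Theta\subseteq A$, and replace every copy of $F$ by the family of point sets $(x+s_iy)_{i\in[k]}$, where the $s_i$ are fixed endomorphisms of $A$. The $i$-th and $j$-th points differ by $(s_i-s_j)y$, so everything depends on how the maps $s_i-s_j$ act on $\Theta$. We need this for auxiliary graphs other than $F$, so we work with an arbitrary graph $\Gamma$.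

\begin{definition}\label{def:system}
A \emph{$\Gamma$-system} consists of a finite abelian group $A$, a subset $\Theta\subseteq A$ and endomorphisms $s_i$ of $A$ for $i\in V(\Gamma)$, such that
\begin{itemize}
\item[(S1)] if $ij\in E(\Gamma)$, then $s_i-s_j$ is a bijection of $A$ that maps $\Theta$ onto $\Theta$;
\item[(S2)] if $i\ne j$ and $ij\notin E(\Gamma)$, then $(s_i-s_j)(A)\cap\Theta=\emptyset$;
\item[(S3)] $-\Theta=\Theta$ and $0\notin\Theta$.
\end{itemize}
Its \emph{defect} is $|A\setminus\Theta|$.
\end{definition}

For a graph $K$, which we call the \emph{index graph}, the \emph{lift} $K\otimes\Theta$ has vertex set $V(K)\times A$, and $(\lambda,a)$ is adjacent to $(\lambda',a')$ if and only if $\lambda\lambda'\in E(K)$ and $a-a'\in\Theta$. This relation is symmetric by (S3). Over each edge $\lambda\lambda'$ of $K$, exactly $|A|\cdot|A\setminus\Theta|$ pairs between $\{\lambda\}\times A$ and $\{\lambda'\}\times A$ are non-adjacent.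

A \emph{piece} in $K$ is a pair $(I,\varphi)$, where $I\subseteq V(\Gamma)$ and $\varphi\colon I\to V(K)$ is an injection sending edges of the induced subgraph $\Gamma[I]$ to edges of $K$; these images are the \emph{edges of the piece}. A family of pieces is an \emph{exact cover} of $K$ if every edge of $K$ is an edge of exactly one piece. For $\Gamma=F$, an $F$-decomposition is an exact cover with $I=[k]$ throughout. For a piece $(I,\varphi)$, $x\in A$ and $y\in\Theta$, define the \emph{block}
\[
B(\varphi,x,y)=\{(\varphi(i),\,x+s_iy):\ i\in I\}.
\]

\begin{lemma}[Lifting]\label{lem:lift}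
Fix a $\Gamma$-system and an exact cover $\mathcal P$ of a graph $K$.
\begin{itemize}
\item[(a)] For $(I,\varphi)\in\mathcal P$, $x\in A$, $y\in\Theta$, the map $i\mapsto(\varphi(i),x+s_iy)$ is an isomorphism from $\Gamma[I]$ onto the subgraph of $K\otimes\Theta$ induced by $B(\varphi,x,y)$. If $(\lambda,a)$ and $(\lambda',a')$ are distinct non-adjacent vertices of the block, then $\lambda\ne\lambda'$ and $a-a'\notin\Theta$.
\item[(b)] Every edge of $K\otimes\Theta$ has both ends in $B(\varphi,x,y)$ for exactly one choice of a piece in $\mathcal P$ and of $(x,y)\in A\times\Theta$.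
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first coordinates $\varphi(i)$ are distinct. If $ij$ is an edge of $\Gamma[I]$, then $\varphi(i)\varphi(j)\in E(K)$ and $(s_i-s_j)y\in\Theta$ by (S1), so the two points are adjacent. If $ij$ is a non-edge, then $(s_i-s_j)y\notin\Theta$ by (S2), so the points are non-adjacent, whether or not $\varphi(i)\varphi(j)$ is an edge of $K$.

(b) Let $(\lambda,a)(\lambda',a')$ be an edge of the lift. By (a), its ends lie in $B(\varphi,x,y)$ if and only if there is an edge $ij$ of $\Gamma[I]$ with $\varphi(i)=\lambda$, $\varphi(j)=\lambda'$, $x+s_iy=a$ and $x+s_jy=a'$. The edge $\lambda\lambda'$ belongs to exactly one piece, and $i,j$ are then determined because $\varphi$ is injective. The two equations are equivalent to $(s_i-s_j)y=a-a'$ and $x=a-s_iy$. By (S1) the first has exactly one solution $y\in A$, and it lies in $\Theta$ because $a-a'\in\Theta$ and $s_i-s_j$ maps $\Theta$ onto $\Theta$.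
\end{proof}

In particular, an $F$-system turns an $F$-decomposition of $K$ into an induced $F$-decomposition of $K\otimes\Theta$, and the price in non-edges is governed by the defect.

\begin{example}\label{ex:field}
Let $\Gamma$ be complete multipartite with fewer than $q$ parts, where $q$ is a prime power. Take $A=\mathbb F_q$, $\Theta=A\setminus\{0\}$, assign distinct field elements to the parts, and let $s_i$ be multiplication by the element of the part containing $i$. Then $s_i-s_j$ is multiplication by a nonzero element if $ij$ is an edge and is the zero map otherwise. This is a $\Gamma$-system of defect $1$. It encodes non-adjacency by the equation $s_i=s_j$, which is possible only because non-adjacency is transitive.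
\end{example}

\begin{remark}\label{rem:defect}
If $\Gamma$ is not complete multipartite, every $\Gamma$-system has defect at least $|A|^{1/2}$. Indeed, let $uv$ be an edge and $w$ adjacent to neither end. Since $s_u-s_v=(s_u-s_w)+(s_w-s_v)$ is surjective, $A=(s_u-s_w)(A)+(s_w-s_v)(A)$, so one of these two images has at least $|A|^{1/2}$ elements, and both lie in $A\setminus\Theta$.
\end{remark}

\section{Anticommuting involutions}\label{sec:key}

By Remark~\ref{rem:defect}, the best we can ask for is that $s_i-s_j$ be invertible for edges and have an image of size about $|A|^{1/2}$ for non-edges, for all pairs at once. Involutions do this. If $s_i^2=s_j^2=1$, then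
\[
(s_i-s_j)^2=2-(s_is_j+s_js_i).
\]
If $s_i$ and $s_j$ anticommute, the right side is $2$, which is invertible when $|A|$ is odd. If they commute, the image of $s_i-s_j$ is fixed pointwise by the involution $-s_is_j$, and an involution can be arranged to fix only $|A|^{1/2}$ elements. It remains to find one set $\Theta$ that avoids these fixed sets and is invariant under $s_i-s_j$ for all edges $ij$. We take the elements with trivial stabilizer under the group generated by $-1$ and the $s_i$; invariance holds because $s_i-s_j$, although not in this group, normalizes it.

\begin{example}[$\Gamma=2K_2$]\label{ex:2K2}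
Let $\Gamma$ have vertices $1,2,3,4$ and edges $12$, $34$. Let $b\ge3$ be odd, let $A$ be the additive group of $2\times2$ matrices over $\mathbb Z_b$, so $|A|=b^4$, and put
\[
Z=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad X=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad Z^2=X^2=I,\qquad ZX=-XZ .
\]
Define $s_1y=Zy$, $s_2y=Xy$, $s_3y=yZ$, $s_4y=yX$. Left and right multiplications commute, so $s_i,s_j$ anticommute exactly for the two edges. The maps $y\mapsto\pm PyQ$ with $P,Q\in\{I,Z,X,ZX\}$ form a group $\mathcal G$. Let $\Theta$ be the set of matrices fixed by no element of $\mathcal G$ other than the identity; it satisfies (S3), since $-1$ fixes $0$ and every fixed set is a subgroup.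

\emph{Defect.} The map $y\mapsto-y$ fixes only $0$. Consider one of the $30$ maps with $(P,Q)\ne(I,I)$. A factor $X$ swaps the rows or the columns, and a factor $Z$ negates the second row or column. If $P$ or $Q$ contains the factor $X$, the map exchanges the four entries in two pairs, up to signs, so a fixed matrix is determined by two entries. Otherwise the map is one of $\pm Zy$, $\pm yZ$, $\pm ZyZ$ and negates exactly two entries, which vanish in a fixed matrix. Either way at most $b^2$ matrices are fixed, so $|A\setminus\Theta|\le30\,|A|^{1/2}$.

\emph{Non-edges.} For $P,Q\in\{Z,X\}$ and $x=Py-yQ$ we have $PxQ=yQ-Py=-x$, so $x$ is fixed by $x\mapsto-PxQ$ and $x\notin\Theta$. For instance, the image of $y\mapsto Zy-yZ$ is the set of matrices with zero diagonal.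

\emph{Edges.} The matrix $\delta=Z-X=\begin{pmatrix}1&-1\\-1&-1\end{pmatrix}$ satisfies $\delta^2=2I$ and is invertible. From $Z\delta=I-ZX=-\delta X$ and $X\delta=XZ-I=-\delta Z$ we see that conjugation by $\delta$ sends $Z$ to $-X$ and $X$ to $-Z$, hence $ZX$ to $XZ=-ZX$. So if $\delta y$ is fixed by $x\mapsto\pm PxQ$, then $y$ is fixed by $y\mapsto\pm(\delta^{-1}P\delta)yQ$, again a non-identity element of $\mathcal G$. Thus left multiplication by $\delta$, which is $s_1-s_2$, maps $\Theta$ into $\Theta$, hence onto $\Theta$. Transposing the argument gives the same for $s_3-s_4$, which is right multiplication by $\delta$.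
\end{example}

In the example the positions of a matrix form the group $\mathbb F_2^2$, a factor $X$ translates positions, and a factor $Z$ multiplies by a sign. For a general graph on $k$ vertices we use functions on $\mathbb F_2^k$, which leaves room for any pattern of commutation.

\begin{lemma}\label{lem:key}
Let $\Gamma$ be a graph on $[k]$, $k\ge1$, let $b\ge1$ be odd, and let $A$ be the abelian group of functions $\mathbb F_2^k\to\mathbb Z_b$, so $|A|=b^{2^k}$. There are automorphisms $s_1,\dots,s_k$ of $A$ and a set $\Theta\subseteq A$ that form a $\Gamma$-system with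
\[
|A\setminus\Theta|\le2^{k+1}|A|^{1/2}.
\]
\end{lemma}

\begin{proof}
If $b=1$, then $A$ is trivial and we take $\Theta=\emptyset$. Let $b\ge3$.

\emph{The involutions.} For $a,c\in\mathbb F_2^k$ define automorphisms of $A$ by $(X_af)(v)=f(v+a)$ and $(Z_cf)(v)=(-1)^{c\cdot v}f(v)$. Then $X_aX_{a'}=X_{a+a'}$ and $Z_cZ_{c'}=Z_{c+c'}$. Also $(Z_cX_af)(v)=(-1)^{c\cdot v}f(v+a)$ and $(X_aZ_cf)(v)=(-1)^{c\cdot(v+a)}f(v+a)$, so $Z_cX_a=(-1)^{a\cdot c}X_aZ_c$. Hence
\begin{equation}\label{eq:product}
(X_aZ_c)(X_{a'}Z_{c'})=(-1)^{a'\cdot c}X_{a+a'}Z_{c+c'} .
\end{equation}
Let $e_1,\dots,e_k$ be the standard basis of $\mathbb F_2^k$, let $a_i$ be the sum of the $e_j$ over all neighbors $j$ of $i$ in $\Gamma$ with $j<i$, and put $s_i=X_{a_i}Z_{e_i}$. Since $a_i\cdot e_i=0$, formula \eqref{eq:product} gives $s_i^2=1$. It also gives $s_is_j=(-1)^{a_j\cdot e_i+a_i\cdot e_j}s_js_i$. For $j<i$ we have $a_j\cdot e_i=0$, while $a_i\cdot e_j=1$ exactly when $ij\in E(\Gamma)$. So $s_is_j=-s_js_i$ if $ij\in E(\Gamma)$, and $s_is_j=s_js_i$ otherwise.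

\emph{The set $\Theta$.} Let $\mathcal G$ be the group generated by $-1,s_1,\dots,s_k$. Using the relations to sort a word, we see that every element of $\mathcal G$ has the form $\pm s_I$, where $I\subseteq[k]$ and $s_I$ is the product of the $s_i$, $i\in I$, in increasing order. Define
\[
\Theta=\{y\in A:\ \gamma y\ne y\text{ for all }\gamma\in\mathcal G\setminus\{1\}\}.
\]
Condition (S3) holds because $-1\in\mathcal G\setminus\{1\}$ fixes $0$, and $\gamma y=y$ if and only if $\gamma(-y)=-y$.

\emph{The defect.} Let $\gamma=\pm s_I$ with $I\ne\emptyset$. By \eqref{eq:product}, $\gamma=\pm X_aZ_c$ for some $a$, with $c=\sum_{i\in I}e_i\ne0$. Let $f$ be fixed by $\gamma$. If $a\ne0$, then $f(v)=\pm f(v+a)$ with signs depending only on $\gamma$ and $v$, so $f$ is determined by its values at one point of each of the $2^{k-1}$ pairs $\{v,v+a\}$. If $a=0$, then $\gamma$ multiplies $f(v)$ by $\pm(-1)^{c\cdot v}$, which equals $-1$ for exactly half of the $v$; at these points $f(v)=-f(v)$, so $f(v)=0$ because $b$ is odd. In both cases $\gamma$ fixes at most $b^{2^{k-1}}=|A|^{1/2}$ elements; in particular $\gamma\ne1$. There are at most $2(2^k-1)$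 such $\gamma$. The only other non-identity element is $-1$, which fixes only $0$, and $0$ has been counted already. Hence $|A\setminus\Theta|\le2(2^k-1)|A|^{1/2}$.

\emph{(S2).} Let $i\neq j$ be non-adjacent, $t=s_is_j=s_js_i$ and $x=(s_i-s_j)y$ with $y\in A$. Then $ts_i=s_j$ and $ts_j=s_i$, so $tx=s_jy-s_iy=-x$. Thus $x$ is fixed by $-t=-s_{\{i,j\}}\ne1$, and $x\notin\Theta$.

\emph{(S1).} Let $ij\in E(\Gamma)$ and $\delta=s_i-s_j$. Then $\delta^2=2$, and $2$ is invertible in $\mathbb Z_b$, so $\delta$ is a bijection with $\delta^{-1}=2^{-1}\delta$. We show $\delta^{-1}\gamma\delta\in\mathcal G$ for every $\gamma\in\mathcal G$. Since $\gamma=\pm s_I$, there are signs $\epsilon,\epsilon'$ with $\gamma s_i=\epsilon s_i\gamma$ and $\gamma s_j=\epsilon's_j\gamma$. If $\epsilon=\epsilon'$, then $\gamma\delta=\epsilon\delta\gamma$ and $\delta^{-1}\gamma\delta=\epsilon\gamma$. If $\epsilon'=-\epsilon$, then $\gamma\delta=\epsilon(s_i+s_j)\gamma$. Now $\delta(s_i+s_j)=1+s_is_j-s_js_i-1=2s_is_j$, so $\delta^{-1}(s_i+s_j)=s_is_j$ and $\delta^{-1}\gamma\delta=\epsilon s_is_j\gamma\in\mathcal G$. Suppose now that $y\in\Theta$ and $\gamma\delta y=\delta y$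 for some $\gamma\in\mathcal G\setminus\{1\}$. Then $\delta^{-1}\gamma\delta\in\mathcal G\setminus\{1\}$ fixes $y$, a contradiction. So $\delta\Theta\subseteq\Theta$, with equality because $\delta$ is injective and $\Theta$ is finite.
\end{proof}

For $b\ge3$ the set $A\setminus\Theta$ is a union of fewer than $2^{k+1}$ subgroups of order at most $|A|^{1/2}$. Over an edge of the index graph, each subgroup contributes the complete bipartite graphs on its cosets as non-edges. This concentration of non-edges is what the random heuristic of the introduction misses.

\section{Orders that are powers of a fixed integer}\label{sec:powers}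

A lift of $K_M$ has few non-edges between the classes $\{\ell\}\times A$ but no edges inside them. We fill the classes recursively. If a class on $n/M$ vertices needs $C(n/M)^{3/2}$ non-edges, the $M$ classes together need $Cn^{3/2}/\sqrt M$, so the costs form a convergent geometric series.

\begin{proof}[Proof of Theorem~\ref{thm:powers}]
Let $D=2^k$ and $M=M_1^D$, where $M_1\ge3$, $M_1\equiv1\pmod{2e}$. Then $M\equiv1\pmod{2e}$, and for $M_1$ large Theorem~\ref{thm:wilson} gives an $F$-decomposition $\mathcal D$ of $K_M$ on the vertex set $[M]$. We take $M$ to be the $D$-th power of the odd number $M_1$ so that every power of $M$ is the order of a group in Lemma~\ref{lem:key}.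

We construct graphs $G_t$ on $M^t$ vertices with induced $F$-decompositions, starting from $G_0=K_1$. Given $G_{t-1}$, apply Lemma~\ref{lem:key} with $\Gamma=F$ and $b=M_1^{t-1}$, so that $|A|=M^{t-1}=:n_0$. Let $G_t$ be $K_M\otimes\Theta$ together with a copy of $G_{t-1}$ on each class $\{\ell\}\times A$. By Lemma~\ref{lem:lift}, the blocks over $\mathcal D$ form an induced $F$-decomposition of $K_M\otimes\Theta$. A block has at most one vertex in each class, so it stays induced when edges are added inside the classes. The copies of $F$ that decompose $G_{t-1}$ on a class are induced in $G_t$, because the lift has no edges inside a class. So $G_t$ has an induced $F$-decomposition.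

Let $f_t$ be the number of non-edges of $G_t$. Then $f_0=0$ and
\[
f_t\le\binom M2 n_0\cdot2^{k+1}n_0^{1/2}+Mf_{t-1}.
\]
Dividing by $M^t=Mn_0$ gives $f_t/M^t\le(M-1)2^kM^{(t-1)/2}+f_{t-1}/M^{t-1}$, and therefore
\[
\frac{f_t}{M^t}\le(M-1)2^k\sum_{j=0}^{t-1}M^{j/2}\le(M-1)2^k\,\frac{M^{t/2}}{\sqrt M-1}=2^k(\sqrt M+1)M^{t/2}.
\]
With $n=M^t$ this is the stated bound.
\end{proof}

\section{All orders}\label{sec:all}

One step of the construction above produces graphs of order $n=Mb^{D}$ with $b$ odd and $D=2^k\ge4$. Consecutive orders of this form differ by an amount of order $n^{1-1/D}$. Filling the gap with isolated vertices costs about $n$ non-edges per vertex, $n^{2-1/D}$ in total, which is too much. We need a way to add many vertices of nearly full degree, in a number that we can choose freely.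

The plan is to give the index graph one more vertex $\infty$ and to make the vertices of the class $\{\infty\}\times A$ optional. A block meets this class in at most one vertex. If the blocks through $\infty$ induce a graph that can be decomposed further both with and without its vertex over $\infty$, then any subset of the class can be deleted. We construct such a graph with one change: the optional vertex is replaced by a bounded number $H$ of \emph{twins}, that is, pairwise non-adjacent vertices with the same neighborhood, which are kept or deleted together. This adjusts the order in steps of $H$, and fewer than $H$ isolated vertices are affordable.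

\subsection{A gadget with removable twins}

For a graph $\Phi_0$ with a distinguished set $W\subseteq V(\Phi_0)$ and $h\ge0$, let $\Phi_h$ be obtained from $\Phi_0$ by adding $h$ pairwise non-adjacent vertices, each with neighborhood $W$.

\begin{proposition}\label{prop:gadget}
There are a graph $\Phi_0$, a nonempty set $W\subseteq V(\Phi_0)$ and an integer $H\ge1$ such that both $\Phi_0$ and $\Phi_H$ have induced $F$-decompositions.
\end{proposition}

If $F$ is a star with center $v$, one can take $\Phi_0=F-v$, $W=V(\Phi_0)$ and $H=1$. In general a new vertex $z$ playing a vertex $v$ of $F$ needs a family of induced copies of $F-v$ in $\Phi_0$ in which the images of $N_F(v)$ partition $W$, and the rest of $\Phi_0$ must still decompose. We obtain two different decompositions of the same graph $\Phi_0$ by lifting two exact covers of one complete graph, the second of which contains copies of $F-v$.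

\begin{proof}
Let $v=k$ and $d=\deg_F(v)$; here $d\ge1$ because $F$ has no isolated vertices.

\emph{Copies of $F-v$ in the index graph.} Let $p>\max(k,2e)$ be a prime and $U_j=\{j\}\times\mathbb Z_p$ for $j\in[k-1]$. For $0\le\tau<2e$ and $\sigma\in\mathbb Z_p$, let $Q_{\tau,\sigma}$ be the copy of $F-v$ with vertex $j$ placed at $(j,\sigma+j\tau)$. Suppose that $Q_{\tau,\sigma}$ and $Q_{\tau',\sigma'}$ share vertices in $U_j$ and $U_l$ with $j\ne l$. Subtracting $\sigma+j\tau=\sigma'+j\tau'$ and $\sigma+l\tau=\sigma'+l\tau'$ gives $(j-l)(\tau-\tau')\equiv0\pmod p$. As $0<|j-l|<p$ and $|\tau-\tau'|<p$, we get $\tau=\tau'$ and then $\sigma=\sigma'$. So the $Q_{\tau,\sigma}$ are edge-disjoint.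

Let $U\supseteq U_1\cup\dots\cup U_{k-1}$ be a set of size $m\equiv1\pmod{2e}$, let $K_U$ be the complete graph on $U$, and let $J$ be $K_U$ minus the edges of all $Q_{\tau,\sigma}$. The graph $K_U$ is $F$-divisible. For each $\tau$, the vertex $(j,\rho)$ lies in exactly one $Q_{\tau,\sigma}$, namely for $\sigma=\rho-j\tau$, so its degree drops by $2e\deg_{F-v}(j)$, a multiple of $g$; this is the reason for using $2e$ values of $\tau$. The number of deleted edges is $2ep(e-d)$, a multiple of $e$. So $J$ is $F$-divisible, with minimum degree at least $m-1-2ek$. For $m$ large, Theorems~\ref{thm:wilson} and~\ref{thm:bklo} give $F$-decompositions $\mathcal D$ of $K_U$ and $\mathcal D'$ of $J$.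

\emph{The gadget.} Take an $F$-system $(A_0,\Theta_0,s_1,\dots,s_k)$ from Lemma~\ref{lem:key} with $b$ so large that $|A_0|^{1/2}>2^{k+1}$; then $\Theta_0\ne\emptyset$. Put
\[
\Phi_0=K_U\otimes\Theta_0,\qquad W=\Bigl(\bigcup_{j\in N_F(v)}U_j\Bigr)\times A_0\ne\emptyset,\qquad H=2e\,|\Theta_0|\ge1,
\]
and name the $H$ new vertices of $\Phi_H$ as $z_{\tau,y}$ with $0\le\tau<2e$, $y\in\Theta_0$. Lemma~\ref{lem:lift} applied to $\mathcal D$ gives an induced $F$-decomposition of $\Phi_0$.

The members of $\mathcal D'$ and the $Q_{\tau,\sigma}$, the latter as pieces with $I=[k-1]$, form a second exact cover of $K_U$. By Lemma~\ref{lem:lift}, every edge of $\Phi_0$ lies in exactly one block of this cover; the blocks over $\mathcal D'$ induce $F$, and the blocks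
\[
B_{\tau,\sigma,x,y}=\bigl\{\bigl((j,\sigma+j\tau),\,x+s_jy\bigr):\ j\in[k-1]\bigr\}
\]
induce $F-v$. The vertex $z_{\tau,y}$ is adjacent to the $j$-th vertex of $B_{\tau,\sigma,x,y}$ exactly when $j\in N_F(v)$, so $B_{\tau,\sigma,x,y}\cup\{z_{\tau,y}\}$ induces a copy of $F$ in $\Phi_H$. It remains to see that each edge from $z_{\tau,y}$ to a vertex $((j,\rho),a)\in W$ lies in exactly one of these copies. The vertex $z_{\tau,y}$ fixes $\tau$ and $y$, and $((j,\rho),a)\in B_{\tau,\sigma,x,y}$ holds exactly when $\sigma=\rho-j\tau$ and $x=a-s_jy$. So these copies and the blocks over $\mathcal D'$ form an induced $F$-decomposition of $\Phi_H$.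
\end{proof}

Fix $\Phi_0$, $W$, $H$ as in Proposition~\ref{prop:gadget}; they depend only on $F$. Let $\kappa=|V(\Phi_0)|$ and $\omega=|W|\geq 1$, number $V(\Phi_0)=[\kappa]$ so that $W=[\omega]$, and let $\zeta$ be the added vertex of $\Phi_1$.

\subsection{The index graph}

We need an index graph with a vertex $\infty$ all of whose edges are covered by copies of $\Phi_1$ with $\zeta$ at $\infty$, the remaining edges being covered by copies of $F$. A complete graph on $\infty$ and $m$ further vertices does not work when $g>1$. The twins in $\Phi_H$ have degree $\omega$, so $g\mid\omega$, and the degree $m$ of $\infty$ would be a multiple of $\omega$; but the degree $m-1$ of another vertex, not counting its edge to $\infty$, would be a sum of degrees of $F$ and of $\Phi_0$, hence also a multiple of $g$. A complete multipartite graph with parts of size divisible by $2e$ removes this conflict.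

\begin{lemma}\label{lem:index}
Let $c=2e\omega$. For an integer $u\ge2$, let $\mathcal K$ be the complete $u$-partite graph on $\mathcal L=\mathbb Z_u\times\{0,\dots,c-1\}$ with parts $\mathcal L_\rho=\{\rho\}\times\{0,\dots,c-1\}$, and let $\mathcal K^+$ be $\mathcal K$ plus a vertex $\infty$ adjacent to all of $\mathcal L$. If $u$ is large enough, then $E(\mathcal K^+)$ can be partitioned into copies of $F$ in $\mathcal K$ and copies of $\Phi_1$ with $\zeta$ placed at $\infty$.
\end{lemma}

\begin{proof}
We place edge-disjoint copies of $\Phi_0$ in $\mathcal K$ so that the images of $W$ partition $\mathcal L$. The copies are cyclic shifts of $2e$ base copies; the first coordinates are powers of $2$, because differences of distinct powers of $2$ do not repeat. For $0\le\beta<2e$ and $i\in[\kappa]$ let $\mu_{\beta,i}=2^{\beta\kappa+i}$; these are distinct powers of $2$ not exceeding $2^{2e\kappa}$. Let $\chi(\beta,i)=\beta\omega+i-1$ for $i\le\omega$ and $\chi(\beta,i)=0$ for $i>\omega$. For $\sigma\in\mathbb Z_u$ let $R_{\sigma,\beta}$ be the copy of $\Phi_0$ with vertex $i$ placed at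
\[
\lambda_{\sigma,\beta}(i)=\bigl(\sigma+\mu_{\beta,i},\ \chi(\beta,i)\bigr).
\]
Assume $u>2^{2e\kappa+2}$.

(a) The vertices of $R_{\sigma,\beta}$ lie in distinct parts, since the $\mu_{\beta,i}$ are distinct and smaller than $u$. So the edges of $R_{\sigma,\beta}$ are edges of $\mathcal K$.

(b) Two distinct copies share at most one vertex. Suppose $\lambda_{\sigma,\beta}(i)=\lambda_{\sigma',\beta'}(i')$ and $\lambda_{\sigma,\beta}(l)=\lambda_{\sigma',\beta'}(l')$ with $i\ne l$, hence $i'\ne l'$. Then $\mu_{\beta,i}-\mu_{\beta,l}\equiv\mu_{\beta',i'}-\mu_{\beta',l'}\pmod u$. Both sides have absolute value less than $2^{2e\kappa}<u/2$, so they are equal as integers. A number $2^\alpha-2^{\alpha'}$ with $\alpha\ne\alpha'$ determines $\alpha$ and $\alpha'$: the largest power of $2$ dividing it is the smaller term, and its sign tells which of the two terms that is. Hence $(\beta,i)=(\beta',i')$, and then $\sigma=\sigma'$.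

(c) Every $(\rho,\eta)\in\mathcal L$ equals $\lambda_{\sigma,\beta}(i)$ with $i\le\omega$ for exactly one triple $(\sigma,\beta,i)$. Indeed, $\chi$ maps the pairs $(\beta,i)$ with $i\le\omega$ bijectively onto $\{0,\dots,c-1\}$, and then $\sigma=\rho-\mu_{\beta,i}$.

Extend each $R_{\sigma,\beta}$ to a copy of $\Phi_1$ by placing $\zeta$ at $\infty$. By (c) every edge at $\infty$ is covered exactly once, and by (b) these copies are edge-disjoint. Let $J$ be $\mathcal K$ minus the edges of all $R_{\sigma,\beta}$. The graph $\mathcal K$ has degrees $c(u-1)$ and $\binom u2c^2$ edges, and $2e\mid c$, so it is $F$-divisible. The graph $\Phi_0$ has an $F$-decomposition, so it is $F$-divisible too. Hence $J$ is $F$-divisible. A vertex lies in at most $2e\kappa$ of the $R_{\sigma,\beta}$, at most one for each pair $(\beta,i)$, so $J$ has minimum degree at least $cu-c-2e\kappa^2$ on $cu$ vertices. For $u$ large, Theorem~\ref{thm:bklo} gives an $F$-decomposition of $J$.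
\end{proof}

Fix such a $u\ge2$, again depending only on $F$.

\subsection{The recursive inequality}

In Section~\ref{sec:powers} a block met each class in at most one vertex. Now the classes to be filled lie over whole parts of $\mathcal K$, and a block may have two vertices in one class; these must remain non-adjacent. There are few such pairs, and the following observation keeps them free at small cost.

\begin{lemma}\label{lem:removal}
Let $G$ have an induced $F$-decomposition and $m$ non-edges, and let $T$ be a set of pairs of vertices. Then some spanning subgraph $G'$ of $G$ has an induced $F$-decomposition, has no edge in $T$, and has at most $m+e|T|$ non-edges.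
\end{lemma}

\begin{proof}
Delete the edges of all copies that have an edge in $T$; there are at most $|T|$ such copies. The other copies keep their edges, and their non-edges remain non-edges.
\end{proof}

Let $\Gamma$ be the disjoint union of $\Phi_1$ and $F$, with $k^*=\kappa+1+k$ vertices, and let $D^*=2^{k^*}$. A $\Gamma$-system provides one group and one set $\Theta$ that serve both kinds of copies in Lemma~\ref{lem:index}. We write $\mathrm{cex}(n)$ for $\mathrm{cex}(n,F)$.

\begin{proposition}\label{prop:recursion}
There is a constant $C_1=C_1(F)$ such that for every odd $b\ge1$, with $n_0=b^{D^*}$, and every integer $r$ with $0\le r\le n_0$,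
\[
\mathrm{cex}(cun_0+Hr)\le C_1n_0^{3/2}+u\,\mathrm{cex}(cn_0)+\mathrm{cex}(Hr).
\]
\end{proposition}

\begin{proof}
Take the $\Gamma$-system of Lemma~\ref{lem:key} with $|A|=n_0$ and defect at most $\Delta=2^{k^*+1}n_0^{1/2}$. The partition in Lemma~\ref{lem:index} is an exact cover of $\mathcal K^+$ by pieces with $I=V(F)$ or $I=V(\Phi_1)$. By Lemma~\ref{lem:lift}, every edge of $\mathcal K^+\otimes\Theta$ lies in exactly one block. A block of the first kind induces $F$ and avoids $\{\infty\}\times A$. A block of the second kind induces $\Phi_1$ and has exactly one vertex $(\infty,a)$, in the role of $\zeta$.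

\emph{Adjusting the order.} Choose any $S\subseteq A$ with $|S|=r$. Form $G^\times$ from $\mathcal K^+\otimes\Theta$ by deleting $(\infty,a)$ for $a\notin S$ and replacing $(\infty,a)$ for $a\in S$ by $H$ pairwise non-adjacent vertices $(\tau,a)$, $\tau\in[H]$, with the same neighborhood as $(\infty,a)$. Modify each block in the same way. A modified block of the second kind induces $\Phi_H$ if $a\in S$ and $\Phi_0$ if $a\notin S$. Every edge of $G^\times$ lies in exactly one modified block: for edges inside $\mathcal L\times A$ nothing has changed, and the edge $(\tau,a)(\lambda,a')$ lies in a modified block exactly when $(\infty,a)(\lambda,a')$ lies in the original one. Decomposing the blocks of the second kind by Proposition~\ref{prop:gadget}, we get an induced $F$-decomposition of $G^\times$, since an induced subgraph of an induced subgraph is induced. Every copy lies inside one modified block.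

\emph{Filling the classes.} The graph $G^\times$ has $cun_0+Hr$ vertices and no edges inside the classes $V_\rho=\mathcal L_\rho\times A$, $\rho\in\mathbb Z_u$, and $V_\infty=[H]\times S$. Let $T$ consist of the pairs $(\lambda,a),(\lambda',a')$ in a common $V_\rho$ with $\lambda\ne\lambda'$ and $a-a'\notin\Theta$, and of the pairs $(\tau,a),(\tau',a)$ in $V_\infty$. Then
\[
|T|\le u\binom c2n_0\Delta+\binom H2n_0 .
\]
Any two vertices of one modified block that lie in a common class form a pair in $T$: for $V_\rho$ this is the second statement of Lemma~\ref{lem:lift}(a), and for $V_\infty$ it holds because the original block has only one vertex over $\infty$.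

On each $V_\rho$ take a graph with an induced $F$-decomposition and $\mathrm{cex}(cn_0)$ non-edges, on $V_\infty$ one with $\mathrm{cex}(Hr)$ non-edges, and modify them by Lemma~\ref{lem:removal} so that they have no edge in $T$. Add these graphs to $G^\times$. No new edge joins two vertices of a modified block, so the copies decomposing $G^\times$ stay induced. The copies inside a class are induced because $G^\times$ has no edges there. So the resulting graph has an induced $F$-decomposition.

\emph{Counting non-edges.} Inside the classes there are at most $u\,\mathrm{cex}(cn_0)+\mathrm{cex}(Hr)+e|T|$. Between different $V_\rho$ there are at most $\binom u2c^2n_0\Delta$. Each of the $Hr\le Hn_0$ vertices of $V_\infty$ has at most $cu\Delta$ non-neighbors in $\mathcal L\times A$. The claim follows with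
\[
C_1=2^{k^*+1}\Bigl(\binom u2c^2+Hcu+eu\binom c2\Bigr)+e\binom H2. \qedhere
\]
\end{proof}

\subsection{The induction}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
For $N\ge cu$ let $b$ be the largest odd integer with $cu\,b^{D^*}\le N$, and let $n_0=b^{D^*}$. Then $N<cu(b+2)^{D^*}$, so
\[
0\le N-cun_0<cu\bigl((1+2/b)^{D^*}-1\bigr)n_0 .
\]
As $N\to\infty$ we have $b\to\infty$, so there is $N_0=N_0(F)\ge cu$ such that $N-cun_0<n_0$ for all $N\ge N_0$. For such $N$ let $r=\lfloor(N-cun_0)/H\rfloor$. Then $r\le Hr<n_0\le cn_0$, and $N-(cun_0+Hr)<H$. Adding isolated vertices preserves an induced $F$-decomposition, and adding fewer than $H$ of them creates at most $HN$ non-edges. With $C_2=C_1+H$, Proposition~\ref{prop:recursion} gives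
\[
\mathrm{cex}(N)\le C_2N^{3/2}+u\,\mathrm{cex}(cn_0)+\mathrm{cex}(Hr)\qquad(N\ge N_0).
\]
Let $C=\max\bigl(\sqrt{N_0},\,C_2/(1-u^{-1/2})\bigr)$, which is finite because $u\ge2$. We prove $\mathrm{cex}(N)\le CN^{3/2}$ by induction on $N$. For $N<N_0$ we have $\mathrm{cex}(N)\le N^2\le\sqrt{N_0}\,N^{3/2}$. For $N\ge N_0$, both $cn_0$ and $Hr$ are at most $cn_0\le N/u<N$, so the induction hypothesis yields
\[
\mathrm{cex}(N)\le C_2N^{3/2}+C(cn_0)^{1/2}(ucn_0+Hr)\le C_2N^{3/2}+C\Bigl(\frac Nu\Bigr)^{1/2}N\le CN^{3/2}.
\]
This is the upper bound. The lower bound for graphs that are not complete multipartite is Proposition~\ref{prop:lower}.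
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKLO}
Barber, K\"uhn, Lo and Osthus, \emph{Edge-decompositions of graphs with high minimum degree}, Adv. Math. 288 (2016).

\bibitem{BT}
Csilla Bujt\'as and Zsolt Tuza, \emph{Transversal designs and induced decompositions of graphs}, arXiv:1501.03518 (2015).

\bibitem{Wilson}
Wilson, Proc. 5th British Combinatorial Conf., 1975.

\end{thebibliography}
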